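\title{Semidualizing modules over artinian local rings\\ need not have the length of the ring}

\begin{abstract}
We show that a semidualizing module over a local artinian ring need not have the same length as the ring. Over any field $k$ we construct a local $k$-algebra of length $139$ with a semidualizing module of length $137$, and we show that every positive rational number occurs as the ratio of the two lengths. In contrast, the lengths agree for graded semidualizing modules over positively graded artinian $k$-algebras whose degree-zero part is $k$. The examples are tensor products of two trivial extensions of a complete intersection, and the difference in length comes from an explicit non-homogeneous module of length $15$.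
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings in this paper are commutative and noetherian with identity, and all modules are unital. A finitely generated $R$-module $C$ is \emph{semidualizing} if the homothety map
\[
\chi^R_C\colon R\to\operatorname{Hom}_R(C,C),\qquad r\mapsto(c\mapsto rc),
\]
is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i\ge1$. Thus $C$ has the same endomorphisms as the module $R$ and, like $R$, no higher self-extensions. We write $\operatorname{len}_R(M)$ for the length of an $R$-module $M$, and $\operatorname{len}(R)=\operatorname{len}_R(R)$. The following question is posed in \cite{BSW}.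

\begin{quote}
\emph{Let $R$ be local and artinian. Must $\operatorname{len}_R(C)=\operatorname{len}(R)$ hold for every semidualizing $R$-module $C$?}
\end{quote}

There are three reasons to guess that the answer is yes. First, the basic examples satisfy the equality. The module $R$ is semidualizing. If $R$ is a finite-dimensional local algebra over a field $k$ with residue field $k$, then length is $k$-dimension, and the dual $\operatorname{Hom}_k(R,k)$ is semidualizing (Lemma~\ref{lem:dual}) of the same dimension as $R$. Tensor products over $k$ of such examples are again semidualizing (Lemma~\ref{lem:product}), and dimensions multiply. Second, the analogous statement for rank is true: if $R$ is a domain with fraction field $K$, then tensoring $\chi^R_C$ with $K$ gives $K\cong\operatorname{End}_K(C\otimes_RK)$, so $C$ has rank one. Third, there is a formal argument. Let $G$ be a resolution of $C$ by free modules $G_i=R^{\beta_i}$. By the definition of a semidualizing module, both sequences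
\begin{equation}\label{eq:two}
\cdots\to R^{\beta_1}\to R^{\beta_0}\to C\to0,\qquad 0\to R\to C^{\beta_0}\to C^{\beta_1}\to\cdots
\end{equation}
are exact, the second being $\operatorname{Hom}_R(G,C)$ augmented by the homothety map. If $\pi=\sum_i(-1)^i\beta_i$ were a number and length were additive along infinite sequences, we would get $\operatorname{len}_R(C)=\pi\operatorname{len}(R)$ and $\operatorname{len}(R)=\pi\operatorname{len}_R(C)$, and the two lengths would agree.

The answer is nevertheless no. Throughout, $k$ is an arbitrary field.

\begin{theorem}\label{thm:counter}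
There is a local artinian $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with $\operatorname{len}(R)=139$ and $\operatorname{len}_R(C)=137$. There is also such a pair with $\operatorname{len}(R)=137$ and $\operatorname{len}_R(C)=139$.
\end{theorem}

\begin{theorem}\label{thm:ratios}
For every positive rational number $\rho$ there is a local artinian $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with $\operatorname{len}_R(C)=\rho\cdot\operatorname{len}(R)$.
\end{theorem}

A grading, on the other hand, turns the formal argument into a proof. For a finite-dimensional graded $k$-vector space $V$ let $H_V(t)=\sum_e(\dim_kV_e)\,t^e$ be its Hilbert series.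

\begin{theorem}\label{thm:graded}
Let $R=\bigoplus_{i\ge0}R_i$ be a graded artinian ring with $R_0=k$, and let $C$ be a finitely generated graded semidualizing $R$-module. Then $\operatorname{len}_R(C)=\operatorname{len}(R)$. More precisely,
\[
H_C(t)\,H_C(t^{-1})=H_R(t)\,H_R(t^{-1}).
\]
\end{theorem}

We prove Theorem~\ref{thm:graded} first, in Section~\ref{sec:graded}, because it tells us what a counterexample has to avoid. The counterexamples arise from the tensor product construction above when the base field is replaced by an artinian Gorenstein ring $Q$. Section~\ref{sec:construction} builds a pair $(R,C)$ from two $Q$-modules $X$ and $N$, with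
\[
\operatorname{len}(R)-\operatorname{len}_R(C)=\operatorname{len}(X\otimes_QN)-\operatorname{len}(X^*\otimes_QN),\qquad X^*=\operatorname{Hom}_Q(X,Q),
\]
and shows that $C$ is semidualizing when $N$ has a periodic resolution and is Tor-independent from $X$ and $X^*$. Section~\ref{sec:periodic} chooses $Q$ and $N$ so that these conditions become statements about the ranks of two matrices acting on $X^2$. Section~\ref{sec:module} finds a module of length $15$ with the required ranks and proves Theorem~\ref{thm:counter}; the phenomenon behind this module is that of Dutta, Hochster and McLaughlin \cite{DHM}, but nothing from that paper is used. Section~\ref{sec:ratios} proves Theorem~\ref{thm:ratios}.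

\section{The graded case}\label{sec:graded}

For a graded module $M$ let $M(d)$ be the shift with $M(d)_e=M_{d+e}$. Thus $R(-d)$ is free on a generator of degree $d$, and $H_{M(d)}(t)=t^{-d}H_M(t)$. An example shows how a grading sums the series $\sum_i(-1)^i\beta_i$.

\begin{example}\label{ex:betti}
Let $R=k[x,y]/(x,y)^2$ with maximal ideal $\mathfrak m$, and let $C=\operatorname{Hom}_k(R,k)$ with dual basis $1^*,x^*,y^*$ in degrees $0,-1,-1$. Then $xx^*=yy^*=1^*$, so $C$ is generated by $x^*,y^*$ and $G_0=R(1)^2$. The kernel of $G_0\to C$ has dimension $6-3=3$ and lies in $\mathfrak mG_0$, so it is $k^3$ in degree $0$. Since $\mathfrak m\cong k(-1)^2$, each further syzygy doubles in size and moves up one degree: $G_i=R(1-i)^{3\cdot2^{i-1}}$ for $i\ge1$. The sum $2-3+6-12+\cdots$ diverges, but when each generator is weighted by its degree it becomes the Laurent series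
\[
2t^{-1}-3+6t-12t^2+\cdots=2t^{-1}-\frac{3}{1+2t}=\frac{1+2t^{-1}}{1+2t}=\frac{H_C(t)}{H_R(t)}.
\]
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:graded}]
Put $R_{\ge i}=\bigoplus_{j\ge i}R_j$. The descending chain of ideals $R_{\ge i}$ stabilizes, so $R_i=0$ for $i\gg0$, and each $R_i=R_{\ge i}/R_{\ge i+1}$ is finitely generated over $R/R_{\ge1}=k$. Hence $R$ and $C$ are finite-dimensional, $R$ is local with residue field $k$, and length is $k$-dimension. Also $C\ne0$, as $\operatorname{Hom}_R(C,C)\cong R$. Let $d_0$ and $d_1$ be the least and the greatest degree in which $C$ is nonzero.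

Let $G\to C$ be the minimal graded free resolution, $G_i=\bigoplus_dR(-d)^{\beta_{i,d}}$. Minimality means that the generators of $G_i$ map to minimal generators of the $i$th syzygy module, which for $i\ge1$ lies in $R_{\ge1}G_{i-1}$. Since $R_{\ge1}$ lives in positive degrees, induction on $i$ gives
\begin{equation}\label{eq:slope}
\beta_{i,d}=0\qquad\text{for } d<i+d_0 .
\end{equation}
This is where the hypothesis on the grading is used. By \eqref{eq:slope},
\[
\mathcal P(t)=\sum_{i,d}(-1)^i\beta_{i,d}\,t^d
\]
is a well-defined element of the ring $\mathbb Z((t))$ of formal Laurent series, and only finitely many $G_i$ are nonzero in any given degree. Counting dimensions degree by degree in the exact sequence $G\to C\to0$ gives $H_C(t)=\mathcal P(t)H_R(t)$ in $\mathbb Z((t))$. Replacing $t$ by $t^{-1}$, we obtain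
\begin{equation}\label{eq:first}
H_C(t^{-1})=\mathcal P(t^{-1})\,H_R(t^{-1})\qquad\text{in }\mathbb Z((t^{-1})).
\end{equation}

Since $C$ is semidualizing, $0\to R\to\operatorname{Hom}_R(G_0,C)\to\operatorname{Hom}_R(G_1,C)\to\cdots$ is exact, and it is a complex of graded modules with maps of degree $0$. Here $\operatorname{Hom}_R(R(-d),C)=C(d)$, which vanishes in degree $e$ unless $d\le d_1-e$. By \eqref{eq:slope}, $\operatorname{Hom}_R(G_i,C)$ vanishes in degree $e$ unless $i\le d_1-d_0-e$. So we may again count degree by degree:
\begin{equation}\label{eq:second}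
H_R(t)=\mathcal P(t^{-1})\,H_C(t)\qquad\text{in }\mathbb Z((t^{-1})).
\end{equation}
Multiplying \eqref{eq:second} by $H_R(t^{-1})$ and using \eqref{eq:first} gives $H_R(t)H_R(t^{-1})=H_C(t)H_C(t^{-1})$. Both sides are Laurent polynomials, so we may set $t=1$, and $\operatorname{len}(R)^2=\operatorname{len}_R(C)^2$.
\end{proof}

\section{Tensor products of trivial extensions}\label{sec:construction}

In this section $Q$ is an artinian Gorenstein local ring with residue field $k$. Recall that an artinian local ring is Gorenstein when it is injective as a module over itself. Then the functor $X\mapsto X^*=\operatorname{Hom}_Q(X,Q)$ is exact, and for finitely generated $X$ one has $\operatorname{len}X^*=\operatorname{len}X$ and the evaluation map $X\to X^{**}$ is an isomorphism. In short, $(-)^*$ behaves like vector space duality, which is the case $Q=k$. Unadorned lengths, tensor products and Tor modules are taken over $Q$.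

\begin{lemma}\label{lem:dual}
Let $S$ be a $Q$-algebra that is finitely generated as a $Q$-module, and let $D=\operatorname{Hom}_Q(S,Q)$ with $(s\delta)(s')=\delta(ss')$. Then $D$ is a semidualizing $S$-module and $\operatorname{len}_QD=\operatorname{len}_QS$.
\end{lemma}

\begin{proof}
Adjunction gives a natural isomorphism $\operatorname{Hom}_S(L,D)\to\operatorname{Hom}_Q(L,Q)$, $\alpha\mapsto(l\mapsto\alpha(l)(1))$, for $S$-modules $L$. The right side is exact in $L$, so $D$ is injective over $S$ and $\operatorname{Ext}_S^i(D,D)=0$ for $i\ge1$. For $L=D$ the homothety by $s$ goes to $\delta\mapsto(s\delta)(1)=\delta(s)$, so $\chi^S_D$ corresponds to the evaluation isomorphism $S\to S^{**}$.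
\end{proof}

To prescribe the $Q$-module structure of $S$ we use trivial extensions. For a $Q$-module $X$, the \emph{trivial extension} $Q\ltimes X$ is the module $Q\oplus X$ with product $(a,u)(b,v)=(ab,av+bu)$; thus $X$ is an ideal with $X^2=0$. Given finitely generated $Q$-modules $X$ and $N$, put
\begin{equation}\label{eq:pair}
S=Q\ltimes X,\quad T=Q\ltimes N,\quad D=\operatorname{Hom}_Q(S,Q),\quad R=S\otimes_QT,\quad C=D\otimes_QT .
\end{equation}

\begin{lemma}\label{lem:lengths}
The ring $R$ is local artinian with residue field $k$, and
\begin{align*}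
\operatorname{len}(R)&=\operatorname{len}Q+\operatorname{len}X+\operatorname{len}N+\operatorname{len}(X\otimes N),\\
\operatorname{len}_R(C)&=\operatorname{len}Q+\operatorname{len}X+\operatorname{len}N+\operatorname{len}(X^*\otimes N).
\end{align*}
\end{lemma}

\begin{proof}
As a $Q$-module, $R=Q\oplus X\oplus N\oplus(X\otimes N)$, which has finite length. The ideal $I=X\oplus N\oplus(X\otimes N)$ satisfies $I^2\subseteq X\otimes N$, $I^3=0$ and $R/I=Q$. So $R$ is local artinian with residue field $k$. The simple $R$-module $k$ is simple over $Q$, so lengths over $R$ and over $Q$ agree. Finally $D=Q\oplus X^*$ as a $Q$-module, so $C=Q\oplus X^*\oplus N\oplus(X^*\otimes N)$, and $\operatorname{len}X^*=\operatorname{len}X$.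
\end{proof}

\begin{example}\label{ex:field}
Let $Q=k$ and $X=N=k^2$. Then $S\cong T\cong k[x,y]/(x,y)^2$, and $C=D\otimes_kT$ is semidualizing by Lemmas~\ref{lem:dual} and~\ref{lem:product}. It needs two generators, while $R$ needs one and $\operatorname{Hom}_k(R,k)$ needs four, the dimension of the socle $X\otimes N$ of $R$. So $C$ differs from both basic examples, but both lengths equal $1+2+2+4=9$: over a field $X\cong X^*$.

Now let $Q=k[u,v]/(u^2,v^2)$, $X=\mathfrak m=(u,v)$ and $N=k$. Dualizing $0\to\mathfrak m\to Q\to k\to0$ shows that $\mathfrak m^*$ is a quotient of $Q$, hence cyclic. So $\operatorname{len}(X\otimes N)=2$ and $\operatorname{len}(X^*\otimes N)=1$, and the lengths of $R$ and $C$ are $10$ and $9$. The lengths can therefore differ over a Gorenstein base; but this $C$ is not semidualizing, by the next corollary.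
\end{example}

\begin{corollary}\label{cor:obstruction}
Suppose that $Q=\bigoplus_{i\ge0}Q_i$ is graded with $Q_0=k$ and that $X$ and $N$ are graded. If $C$ is semidualizing, then $\operatorname{len}(X\otimes N)=\operatorname{len}(X^*\otimes N)$.
\end{corollary}

\begin{proof}
Shift $X$ and $N$ into positive degrees. Then $S$, $T$ and $R$ are nonnegatively graded with degree-zero part $k$, and $D$ and $C$ are graded modules. Apply Theorem~\ref{thm:graded} and Lemma~\ref{lem:lengths}.
\end{proof}

We need conditions under which $C$ is semidualizing. The two sequences \eqref{eq:two} are exact for the pair $(S,D)$, and tensoring them with $T$ over $Q$ produces the corresponding sequences for $(R,C)$. Over a field exactness is preserved; over $Q$ it has to be forced by the vanishing of Tor.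

\begin{proposition}\label{prop:main}
Let $X$ and $N$ be finitely generated $Q$-modules such that
\begin{itemize}
\item[(P)] $N$ has a free resolution $\cdots\xrightarrow{\psi}Q^m\xrightarrow{\varphi}Q^m\xrightarrow{\psi}Q^m\xrightarrow{\varphi}Q^m\to N\to0$ that is periodic of period $2$;
\item[(T)] $\operatorname{Tor}_i(X,N)=0=\operatorname{Tor}_i(X^*,N)$ for all $i\ge1$.
\end{itemize}
Then the module $C$ of \eqref{eq:pair} is a semidualizing $R$-module.
\end{proposition}

\begin{proof}
Since $T=Q\oplus N$, we have $\operatorname{Tor}_i(L,T)=\operatorname{Tor}_i(L,N)$ for every $Q$-module $L$ and $i\ge1$. Call $L$ \emph{acyclic} if these modules vanish for all $i\ge1$. As $S=Q\oplus X$ and $D=Q\oplus X^*$, hypothesis (T) says that $S$ and $D$ are acyclic. A short exact sequence whose right-hand term is acyclic stays exact after applying $-\otimes T$.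

\emph{A free resolution of $C$.} Let $\varepsilon\colon G\to D$ be a resolution by free $S$-modules $G_j=S^{n_j}$, and split it into sequences $0\to K_{j+1}\to G_j\to K_j\to0$ with $K_0=D$. For $i\ge1$ the sequence
\[
\operatorname{Tor}_{i+1}(K_j,N)\to\operatorname{Tor}_i(K_{j+1},N)\to\operatorname{Tor}_i(G_j,N)=0
\]
is exact, so all $K_j$ are acyclic by induction on $j$. Hence $G\otimes T\to C$ is a resolution by the free $R$-modules $G_j\otimes T=G_j\otimes_SR=R^{n_j}$. There are isomorphisms of complexes
\begin{equation}\label{eq:basechange}
\operatorname{Hom}_S(G,D)\otimes T\;\cong\;\operatorname{Hom}_S(G,D\otimes T)\;\cong\;\operatorname{Hom}_R(G\otimes T,C).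
\end{equation}
The first sends $\alpha\otimes t$ to $g\mapsto\alpha(g)\otimes t$; it is natural in $G_j$ and bijective for $G_j=S$, hence for $G_j=S^{n_j}$. The second is the adjunction for $S\to R$.

\emph{The dual sequence.} By Lemma~\ref{lem:dual}, the complex $\operatorname{Hom}_S(G,D)$ gives an exact sequence
\begin{equation}\label{eq:cores}
0\to S\to D^{n_0}\to D^{n_1}\to D^{n_2}\to\cdots
\end{equation}
whose first map is $s\mapsto s\varepsilon$. Split it into sequences $0\to Z^j\to D^{n_j}\to Z^{j+1}\to0$ with $Z^0=S$. We claim that every $Z^j$ is acyclic. Here the degree shift goes the wrong way. If $Z^j$ is acyclic, then for $i\ge1$ the exact sequence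
\[
0=\operatorname{Tor}_{i+1}(D^{n_j},N)\to\operatorname{Tor}_{i+1}(Z^{j+1},N)\to\operatorname{Tor}_i(Z^j,N)=0
\]
gives $\operatorname{Tor}_i(Z^{j+1},N)=0$ only for $i\ge2$, and the missing $\operatorname{Tor}_1$ is the one that governs exactness. Hypothesis (P) fills the gap: for any $L$, both $\operatorname{Tor}_1(L,N)$ and $\operatorname{Tor}_3(L,N)$ are the homology of $L^m\xrightarrow{\psi}L^m\xrightarrow{\varphi}L^m$. So $\operatorname{Tor}_1(Z^{j+1},N)\cong\operatorname{Tor}_3(Z^{j+1},N)=0$, and the claim follows by induction from the acyclicity of $S$.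

\emph{Conclusion.} The sequence \eqref{eq:cores} stays exact after applying $-\otimes T$. By \eqref{eq:basechange}, this means that
\[
0\to R\to\operatorname{Hom}_R(G_0\otimes T,C)\to\operatorname{Hom}_R(G_1\otimes T,C)\to\cdots
\]
is exact. Hence $\operatorname{Ext}^i_R(C,C)=0$ for $i\ge1$, and $R$ maps isomorphically onto the kernel of the second map. That kernel is $\operatorname{Hom}_R(C,C)$, embedded by composition with $\varepsilon\otimes1$. The first map sends $s\otimes t$ to $g\otimes t'\mapsto s\varepsilon(g)\otimes tt'$, which is the homothety by $s\otimes t$ composed with $\varepsilon\otimes1$. So $\chi^R_C$ is an isomorphism.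
\end{proof}

Remark~\ref{rem:tor} below shows that (P) alone is not sufficient. To compute with $X^*$ we use the following duality.

\begin{lemma}\label{lem:torext}
For finitely generated $Q$-modules $X,N$ and $i\ge0$ one has $\operatorname{Tor}_i(X^*,N)^*\cong\operatorname{Ext}^i_Q(N,X)$. In particular, $\operatorname{Tor}_i(X^*,N)$ and $\operatorname{Ext}^i_Q(N,X)$ have the same length.
\end{lemma}

\begin{proof}
Let $L$ be a free resolution of $N$. By adjunction $(X^*\otimes L)^*\cong\operatorname{Hom}_Q(L,X^{**})\cong\operatorname{Hom}_Q(L,X)$, and the exact functor $(-)^*$ commutes with homology.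
\end{proof}

\section{A periodic module over a complete intersection}\label{sec:periodic}

Which periodic modules $N=\operatorname{coker}\varphi$ can tell $X$ from $X^*$? A matrix over $Q$ acts on columns with entries in $X$, and $X\otimes N$ is the cokernel of $\varphi$ on $X^m$. Identify $\alpha\in\operatorname{Hom}_Q(Q^m,X)$ with the column $(\alpha(e_i))_i\in X^m$; composition with $\varphi$ then acts as the transpose $\varphi^T$. By Lemma~\ref{lem:torext}, $\operatorname{len}(X^*\otimes N)$ is the length of the kernel of $\varphi^T$ on $X^m$, which is also the length of its cokernel. So the two lengths agree whenever $\varphi$ is symmetric, in particular when $m=1$. The next case is a $2\times2$ matrix of indeterminates.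

Fix $n\ge3$ and put
\[
Q=k[x,y,z,w]/(f,\;x^n,\;y^n,\;z^n+w^n),\qquad f=xy-zw,
\]
\[
\varphi=\begin{pmatrix}x&z\\ w&y\end{pmatrix},\qquad\psi=\begin{pmatrix}y&-z\\-w&x\end{pmatrix},\qquad N=\operatorname{coker}(\varphi\colon Q^2\to Q^2).
\]
The matrix $\psi$ is the adjugate of $\varphi$, so $\varphi\psi=\psi\varphi=f\cdot I$ over the polynomial ring, and the relation $f$ makes $\varphi,\psi$ a periodic complex. The other three relations cut the ring down to dimension zero while keeping it Gorenstein and the complex exact. (The choice $x^n,y^n,z^n$ would leave $w$ free.)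

\begin{lemma}\label{lem:Q}
The ring $Q$ is an artinian Gorenstein local $k$-algebra with residue field $k$ and length $q=2n^3$. The complex $\cdots\xrightarrow{\psi}Q^2\xrightarrow{\varphi}Q^2\xrightarrow{\psi}Q^2\xrightarrow{\varphi}\cdots$ is exact, so $N$ satisfies \textup{(P)}.
\end{lemma}

\begin{proof}
In $Q$ the elements $x,y$ are nilpotent. Then $z^{n+1}=-zw^n=-xyw^{n-1}$ is nilpotent, so $z$ is, and so is $w$ because $w^n=-z^n$. Hence $Q$ is finite-dimensional and local with residue field $k$, and it is the quotient of the regular local ring $P=k[x,y,z,w]_{(x,y,z,w)}$ by the same four elements.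

Recall that in a regular local ring of dimension $d$, any $d$ elements with artinian quotient form a regular sequence, and that the quotient of a regular local ring by a regular sequence is Gorenstein. So $f,x^n,y^n,z^n+w^n$ is $P$-regular and $Q$ is Gorenstein. The sequence is also regular on $k[x,y,z,w]$: at each step the kernel of the multiplication map is a finitely generated graded module, and such a module is zero if its localization at $(x,y,z,w)$ is zero. Dividing by a homogeneous nonzerodivisor of degree $e$ multiplies the Hilbert series by $1-t^e$. Therefore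
\[
H_Q(t)=\frac{(1-t^2)(1-t^n)^3}{(1-t)^4}=(1+t)(1+t+\dots+t^{n-1})^3,
\]
and $q=H_Q(1)=2n^3$.

Let $A=P/(f)$. Suppose that $v\in P^2$ satisfies $\varphi v=fu$ with $u\in P^2$. Then $\varphi v=\varphi\psi u$, and $\varphi$ is injective on $P^2$ since $\det\varphi=f\ne0$; so $v=\psi u$. Thus $\ker\varphi=\operatorname{im}\psi$ on $A^2$. As $\det\psi=f$ too, the same argument gives $\ker\psi=\operatorname{im}\varphi$. So the doubly infinite periodic complex is exact over $A$. If $L$ is an exact complex of free modules and $g$ is a nonzerodivisor, the long exact homology sequence of $0\to L\xrightarrow{g}L\to L/gL\to0$ shows that $L/gL$ is exact. Applying this three times, along the $A$-regular sequence $x^n,y^n,z^n+w^n$, gives exactness over $Q$.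
\end{proof}

For $2\times2$ matrices the transpose is conjugate to the adjugate. With $J=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ one has
\[
J\begin{pmatrix}a&c\\ b&d\end{pmatrix}J^{-1}=\begin{pmatrix}b&d\\-a&-c\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}=\begin{pmatrix}d&-b\\-c&a\end{pmatrix},
\]
and since $\varphi$ and $\psi$ are adjugates of each other,
\begin{equation}\label{eq:J}
J\varphi^TJ^{-1}=\psi,\qquad J\psi^TJ^{-1}=\varphi .
\end{equation}
So passing from $X$ to $X^*$ exchanges the roles of $\varphi$ and $\psi$. For a finitely generated $Q$-module $X$ let $\varphi_X,\psi_X$ be the $k$-linear maps $X^2\to X^2$ given by the two matrices, and define the \emph{defect}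
\[
\delta(X)=2\dim_kX-\operatorname{rk}\varphi_X-\operatorname{rk}\psi_X .
\]

\begin{lemma}\label{lem:rank}
Let $X$ be a finitely generated $Q$-module.
\begin{itemize}
\item[(a)] $\operatorname{len}(X\otimes N)=2\dim_kX-\operatorname{rk}\varphi_X$ and $\operatorname{len}(X^*\otimes N)=2\dim_kX-\operatorname{rk}\psi_X$.
\item[(b)] $\delta(X)=\dim_k(\ker\varphi_X/\operatorname{im}\psi_X)=\dim_k(\ker\psi_X/\operatorname{im}\varphi_X)$, and $\delta(X)=0$ if and only if \textup{(T)} holds for $X$ and $N$.
\item[(c)] $\operatorname{len}N=q$.
\end{itemize}
\end{lemma}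

\begin{proof}
The modules $\operatorname{Tor}_i(X,N)$ are the homology of $\cdots\xrightarrow{\varphi}X^2\xrightarrow{\psi}X^2\xrightarrow{\varphi}X^2\to0$. The modules $\operatorname{Ext}^i_Q(N,X)$ are the cohomology of $0\to X^2\xrightarrow{\varphi^T}X^2\xrightarrow{\psi^T}X^2\xrightarrow{\varphi^T}\cdots$. By \eqref{eq:J}, applying $J$ in each degree identifies this complex with $0\to X^2\xrightarrow{\psi}X^2\xrightarrow{\varphi}X^2\xrightarrow{\psi}\cdots$.

In degree $0$ we find $X\otimes N=\operatorname{coker}\varphi_X$ and $\operatorname{Hom}_Q(N,X)\cong\ker\psi_X$; with Lemma~\ref{lem:torext} this gives (a). In positive degrees the (co)homology of both complexes is $\ker\varphi_X/\operatorname{im}\psi_X$ for odd $i$ and $\ker\psi_X/\operatorname{im}\varphi_X$ for even $i$. Each quotient has dimension $\delta(X)$ by the rank--nullity formula, and (b) follows from Lemma~\ref{lem:torext}. For (c) take $X=Q\cong Q^*$. Both lengths in (a) equal $\operatorname{len}N$, and their sum is $2q+\delta(Q)=2q$ by Lemma~\ref{lem:Q}.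
\end{proof}

\section{A module of length 15}\label{sec:module}

By Lemma~\ref{lem:rank} we are looking for a $Q$-module $M$ with
\[
\delta(M)=0\qquad\text{and}\qquad\operatorname{rk}\varphi_M\ne\operatorname{rk}\psi_M .
\]
The ring $Q$ and the module $N$ are graded, so by Proposition~\ref{prop:main} and Corollary~\ref{cor:obstruction} no graded $Q$-module has both properties. We start from a graded module with unequal ranks and remove its defect in two steps.

\subsection*{The search}
Let $B=k[x,w]$ with its standard grading, let $2\le d\le n$, and let $V=B/(x,w)^d$, so that $\dim_kV_i=i+1$ for $0\le i<d$. Let $y$ and $z$ act on $V$ as zero. Then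
\[
\varphi(p_1,p_2)=(xp_1,wp_1),\qquad\psi(p_1,p_2)=(0,\,xp_2-wp_1),
\]
so $\ker\varphi_V=V_{d-1}\oplus V$ and $\operatorname{im}\psi_V=0\oplus V_{\ge1}$. Hence $\operatorname{rk}\varphi_V=\dim_kV-d$ and $\operatorname{rk}\psi_V=\dim_kV-1$. The ranks differ by $d-1$, and the defect $d+1$ comes from the two pieces $0\oplus V_0$ and $V_{d-1}\oplus0$.

\begin{remark}\label{rem:tor}
For $d=2$ Lemma~\ref{lem:rank}(a) gives $\operatorname{len}(V\otimes N)=5$ and $\operatorname{len}(V^*\otimes N)=4$. As $V$ is graded, Corollary~\ref{cor:obstruction} shows that the module $C$ built from $X=V$ is not semidualizing. So hypothesis (T) cannot be dropped from Proposition~\ref{prop:main}.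
\end{remark}

\emph{First step: the piece $0\oplus V_0$.} The entries of $\psi$ lie in the maximal ideal, so the element $(0,1)$ is not in the image of $\psi$ as long as $1$ is a minimal generator. It has to leave the kernel of $\varphi$, and $\varphi(0,1)=(z\cdot1,\,y\cdot1)$. Let $y$ act as $x^{d-1}$ instead of zero; the relation $xy=zw$ still holds because $x^d=0$. Now $\varphi(p_1,p_2)=(xp_1,\,wp_1+x^{d-1}p_2)$. If this vanishes, then $xp_1=0$ forces $p_1\in V_{d-1}$, and then $x^{d-1}p_2=0$ forces $p_2\in V_{\ge1}$. So $\operatorname{rk}\varphi_V$ goes up by one. The kernel of $\psi(p_1,p_2)=(x^{d-1}p_1,\,xp_2-wp_1)$ does not change, since $xp_2=wp_1$ forces $p_1\in V_{\ge1}$ and hence $x^{d-1}p_1=0$. Now the defect is $d$ and the ranks differ by $d-2$.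

\emph{Second step: new generators.} Let $F$ be a direct sum of $\ell$ copies of $V$, and adjoin a space $E$ of dimension $e$ that the variables map into the top degree $F_{d-1}$. Passing from $F$ to $M=F\oplus E$ raises $2\dim_k$ by $2e$ and each rank by at most $2e$, so the defect $\ell d$ drops by at most $2e$. If $2e=\ell d$ and both ranks rise by the full $2e$, then $\delta(M)=0$ and the ranks still differ by $\ell(d-2)$. For $d=2$ this difference is zero. For $d=3$ the number $\ell$ must be even, and $\ell=2$, $e=3$ gives $\dim_kM=12+3=15$.

\subsection*{The module}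
Let $F=(B/(x,w)^3)a\oplus(B/(x,w)^3)b=F_0\oplus F_1\oplus F_2$, with pieces of dimensions $2,4,6$. Let $E=\{c_s:s\in B_2\}$ be a copy of the $3$-dimensional space $B_2$ of quadratic forms. Put $M=F\oplus E$ and let the variables act by the following table.
\[
\begin{array}{c|cc}
 & p\in F & c_s\in E\\\hline
x & xp & sa\\
w & wp & 0\\
y & x^2p & sa\\
z & 0 & sb
\end{array}
\]
The action of $y$ and $z$ on $E$ is chosen so that the first coordinate $yc_s-zc_t=sa-tb$ of $\psi(c_s,c_t)$ fills $F_2=B_2a\oplus B_2b$. The action of $x$ and $w$ is chosen so that the equations for $\ker\varphi$ become triangular; see \eqref{eq:triangular}. Note that $y$ acts as $x^2$ on $F$ but as $x$ on $E$: this is where homogeneity is lost.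

\begin{lemma}\label{lem:M}
The table makes $M$ a $Q$-module for every $n\ge3$. On $M^2$ one has $\ker\varphi_M=\operatorname{im}\psi_M=F_2\oplus(F_1\oplus F_2)$. Thus $\operatorname{rk}\psi_M=16$, $\operatorname{rk}\varphi_M=14$ and $\delta(M)=0$.
\end{lemma}

\begin{proof}
On $F$ the four operators are multiplication by $x,w,x^2,0$; they commute, and $xy-zw$ acts as $x^3=0$. Each operator maps $E$ into $F_2$ and kills $F_2$, so every product of two operators vanishes on $E$. Hence the operators commute on $M$, and $f$ acts as zero. Also $x^3,y^2,z^2,w^3$ act as zero on $F$ and on $E$, so $x^n,y^n,z^n+w^n$ act as zero for $n\ge3$.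

Write $m_1=p_1+c_s$ and $m_2=p_2+c_t$ with $p_1,p_2\in F$ and $s,t\in B_2$, and let $p_i^j$ be the component of $p_i$ in $F_j$. From the table,
\begin{align*}
\varphi(m_1,m_2)&=(xm_1+zm_2,\;wm_1+ym_2)=(xp_1+sa+tb,\;\,wp_1+x^2p_2+ta),\\
\psi(m_1,m_2)&=(ym_1-zm_2,\;xm_2-wm_1)=(x^2p_1+sa-tb,\;\,xp_2-wp_1+ta).
\end{align*}
Let $W=F_2\oplus(F_1\oplus F_2)\subseteq M^2$, of dimension $6+10=16$. Since $\varphi\psi=f$ acts as zero, $\operatorname{im}\psi_M\subseteq\ker\varphi_M$, and it suffices to show that $\ker\varphi_M\subseteq W\subseteq\operatorname{im}\psi_M$.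

\emph{The inclusion $\ker\varphi_M\subseteq W$.} Suppose $\varphi(m_1,m_2)=0$. The component in $F_1$ of the first coordinate is $xp_1^0$, so $p_1^0=0$. With $p_2^0=\alpha a+\beta b$, the components in $F_2$ give
\[
xp_1^1=-(sa+tb),\qquad wp_1^1=-(\alpha x^2a+\beta x^2b+ta).
\]
These equations have degree $2$, so they hold in the free module $Ba\oplus Bb$. There we multiply the first by $w$ and the second by $x$, and compare the coefficients of $a$ and $b$:
\begin{equation}\label{eq:triangular}
ws=\alpha x^3+xt,\qquad wt=\beta x^3 .
\end{equation}
Since $w$ does not divide $x^3$, the second equation gives $\beta=0$ and $t=0$, and then the first gives $\alpha=0$ and $s=0$. Now $xp_1^1=0$ in $F_2$, so $p_1^1=0$. Thus $m_1\in F_2$ and $m_2\in F_1\oplus F_2$.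

\emph{The inclusion $W\subseteq\operatorname{im}\psi_M$.} Let $(u,v_1+v_2)\in W$ with $u\in F_2$ and $v_j\in F_j$. As $F_1=xF_0+wF_0$, choose $p_1^0,p_2^0\in F_0$ with $xp_2^0-wp_1^0=v_1$. Next choose $s,t\in B_2$ with $sa-tb=u-x^2p_1^0$. As $F_2=xF_1+wF_1$, choose $p_1^1,p_2^1\in F_1$ with $xp_2^1-wp_1^1=v_2-ta$. With $p_i=p_i^0+p_i^1$ we have $x^2p_1=x^2p_1^0$, and $\psi(p_1+c_s,\,p_2+c_t)=(u,v_1+v_2)$.

So $\operatorname{rk}\psi_M=16$, $\operatorname{rk}\varphi_M=30-16=14$, and $\delta(M)=30-14-16=0$.
\end{proof}

\begin{proposition}\label{prop:family}
For all integers $n\ge3$ and $r\ge1$ there is a local artinian $k$-algebra $R$ with residue field $k$ and a semidualizing $R$-module $C$ with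
\[
\operatorname{len}(R)=4n^3+31r,\qquad\operatorname{len}_R(C)=4n^3+29r,
\]
and there is also such a pair with the two lengths interchanged.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:rank} and~\ref{lem:M}, hypothesis (T) holds for $M$ and $N$, and
\[
\operatorname{len}(M\otimes N)=30-14=16,\qquad\operatorname{len}(M^*\otimes N)=30-16=14 .
\]
Take $X=M^r$ in \eqref{eq:pair}. Then $C$ is semidualizing by Lemma~\ref{lem:Q} and Proposition~\ref{prop:main}. Since $\operatorname{len}Q=\operatorname{len}N=2n^3$, Lemma~\ref{lem:lengths} gives $\operatorname{len}(R)=4n^3+15r+16r$ and $\operatorname{len}_R(C)=4n^3+15r+14r$. Hypothesis (T) is symmetric in $X$ and $X^*$ because $X^{**}\cong X$. Taking $X=(M^*)^r$, so that $X^*\cong M^r$, interchanges the two lengths.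
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $n=3$ and $r=1$ in Proposition~\ref{prop:family}: $108+31=139$ and $108+29=137$.
\end{proof}

\section{All ratios occur}\label{sec:ratios}

Let $\Lambda\subseteq\mathbb Q_{>0}$ be the set of ratios $\operatorname{len}_R(C)/\operatorname{len}(R)$, where $R$ runs over local artinian $k$-algebras with residue field $k$ and $C$ over semidualizing $R$-modules. For such $R$ length is $k$-dimension, so $R$ and $C$ are finite-dimensional. The ratios in Proposition~\ref{prop:family} lie between $\frac{29}{31}$ and $\frac{31}{29}$; tensor products over $k$ take us outside this interval.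

\begin{lemma}\label{lem:product}
For $i=1,2$ let $R_i$ be a local artinian $k$-algebra with residue field $k$ and $C_i$ a semidualizing $R_i$-module. Then $R=R_1\otimes_kR_2$ is a local artinian $k$-algebra with residue field $k$, and $C=C_1\otimes_kC_2$ is a semidualizing $R$-module. Hence $\Lambda$ is closed under multiplication.
\end{lemma}

\begin{proof}
The ring $R$ is finite-dimensional, and the ideal $\mathfrak m_1\otimes_kR_2+R_1\otimes_k\mathfrak m_2$ is nilpotent with quotient $k$. Recall the K\"unneth formula over a field: the homology of a tensor product of complexes of $k$-vector spaces is the tensor product of their homologies. Let $G\to C_1$ and $G'\to C_2$ be resolutions by finitely generated free modules. By the K\"unneth formula, $G\otimes_kG'$ is a resolution of $C$, and its terms are finitely generated free $R$-modules. The natural map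
\[
\operatorname{Hom}_{R_1}(G_i,C_1)\otimes_k\operatorname{Hom}_{R_2}(G'_j,C_2)\to\operatorname{Hom}_R(G_i\otimes_kG'_j,C)
\]
is bijective for $G_i=R_1$ and $G'_j=R_2$, hence for all finitely generated free modules. With the usual signs these maps form an isomorphism of complexes $\operatorname{Hom}_{R_1}(G,C_1)\otimes_k\operatorname{Hom}_{R_2}(G',C_2)\cong\operatorname{Hom}_R(G\otimes_kG',C)$. A second use of the K\"unneth formula gives
\[
\operatorname{Ext}^m_R(C,C)\cong\bigoplus_{i+j=m}\operatorname{Ext}^i_{R_1}(C_1,C_1)\otimes_k\operatorname{Ext}^j_{R_2}(C_2,C_2).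
\]
For $m\ge1$ every summand has $i\ge1$ or $j\ge1$ and vanishes. For $m=0$ the map $\chi^R_C$ corresponds to $\chi^{R_1}_{C_1}\otimes\chi^{R_2}_{C_2}$, an isomorphism. Dimensions multiply under $\otimes_k$, so ratios do.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ratios}]
Let $I$ be the open interval $(\frac{29}{31},\frac{31}{29})$. We first show that $\mathbb Q\cap I\subseteq\Lambda$. The pair $R=C=k$ gives $1\in\Lambda$. Let $\rho$ be rational with $\frac{29}{31}<\rho<1$. The equation $4n^3+29r=\rho\,(4n^3+31r)$ is equivalent to
\[
r=4n^3\cdot\frac{1-\rho}{31\rho-29}.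
\]
The fraction is a positive rational number, so $r$ is a positive integer when $n\ge3$ is a multiple of its denominator. Proposition~\ref{prop:family} then gives $\rho\in\Lambda$, and its interchanged version gives $\rho^{-1}\in\Lambda$. Every rational number in $(1,\frac{31}{29})$ is of the form $\rho^{-1}$.

Now let $\rho\in\mathbb Q_{>0}$ be arbitrary. Since $\rho^{1/j}\to1$ as $j\to\infty$, there is $j\ge1$ with $\rho^{1/j}\in I$. The function $(\rho_1,\dots,\rho_{j-1})\mapsto\rho/(\rho_1\cdots\rho_{j-1})$ is continuous and takes the value $\rho^{1/j}$ when all $\rho_i$ equal $\rho^{1/j}$. So there are rational numbers $\rho_1,\dots,\rho_{j-1}\in I$ for which the rational number $\rho_j=\rho/(\rho_1\cdots\rho_{j-1})$ lies in $I$ as well. By Lemma~\ref{lem:product}, $\rho=\rho_1\cdots\rho_j\in\Lambda$.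
\end{proof}

\begin{thebibliography}{9}

\bibitem{BSW}
Kristen A. Beck and Sean Sather-Wagstaff,
\emph{A somewhat gentle introduction to differential graded commutative algebra},
arXiv:1307.0369 (2013).

\bibitem{DHM}
Dutta, Hochster and McLaughlin,
Invent. Math. \textbf{79} (1985).

\end{thebibliography}
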